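# Cut-trees of conditioned Galton–Watson trees and the tail of the offspring law

## 1. Cutting a spider by hand

Take a center $0$ and three legs of two edges each: the vertices are $0,1,1',2,2',3,3'$, and the edges are $e_i=\{0,i\}$ and $f_i=\{i,i'\}$ for $i=1,2,3$. Remove the six edges one by one, say in the order $f_1,e_2,e_1,f_3,f_2,e_3$, and record how the pieces split.

Removing $f_1$ splits the whole vertex set into $\{1'\}$ and $\{0,1,2,2',3,3'\}$. Then $e_2$ splits the second piece into $\{2,2'\}$ and $\{0,1,3,3'\}$. Then $e_1$ gives $\{1\}$ and $\{0,3,3'\}$, and $f_3$ gives $\{3'\}$ and $\{0,3\}$. Now $f_2$ splits $\{2,2'\}$, far from the center, and finally $e_3$ splits $\{0,3\}$ into $\{0\}$ and $\{3\}$. Draw the genealogy of the pieces as a binary tree with the full vertex set as root. In this tree the leaf $\{0\}$ sits at depth $5$: five of the six removals split the piece that contained $0$, and $f_2$ did not, because $e_2$ had gone before it.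

The rule is general. The removal of an edge splits the current piece of $0$ exactly when no other edge on the path from $0$ through that edge has been removed earlier, that is, when the edge comes first among the edges of that path. In uniform random order, each $e_i$ always counts, and each $f_i$ counts with probability $\frac12$, independently over $i$. So the depth of $\{0\}$ is $3$ plus a binomial$(3,\frac12)$ variable, with mean $\frac92$.

Now take $D$ legs of length $L$. The $k$-th edge of a leg comes first among $k$ edges with probability $1/k$, so the mean depth of $\{0\}$ is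
$$D\Big(1+\frac12+\dots+\frac1L\Big)\approx D\log L .$$
For a star ($L=1$) the depth is $D$. With longer legs a logarithm appears. Moreover, the lower half of this long descent happens late, when the piece of $0$ is small: seen from far away, the center hangs at the end of a long hair that carries almost no mass.

We ask what this does to a large random tree. In the trees below, with $n$ vertices, distances are of order $\sqrt n$, and the genealogy of pieces also has typical depths of order $\sqrt n$. A vertex of degree $D$ should create a descent of length about $D\log D$. If $D\log D$ can be as large as $\sqrt n$, then a hair of macroscopic length and negligible mass appears. Sampling random leaves does not see it, but the Hausdorff distance does.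

## 2. Conditioned trees, cut-trees and two topologies

Let $\nu$ be a critical offspring distribution on $\{0,1,2,\dots\}$, that is, of mean $1$, with finite variance $\sigma^2\in(0,\infty)$. For each $n$ for which the conditioning is possible, $\mathfrak t_n$ is a Galton–Watson (GW) tree with offspring distribution $\nu$ conditioned to have $n$ vertices. Its vertices are labeled by $[n]=\{1,\dots,n\}$, only to identify them. We view $\mathfrak t_n$ as $([n],d_n,\mu_n,\mathrm{root})$, with $d_n$ the graph distance and $\mu_n$ the uniform probability measure on $[n]$. For a pointed measured metric space $\mathrm X=(X,d,\mu,x)$ and $a>0$ we write $a\mathrm X=(X,ad,\mu,x)$.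

**Definition (cut-tree of a finite tree).** Let $T$ be a tree on $[n]$. Remove its edges one after the other in uniform random order; each removal splits one current connected component (*block*) into two. The vertices of $\operatorname{cut}(T)$ are all blocks that appear; the root is $[n]$; when a block splits, the two resulting blocks are its children. The leaves are the singletons. We equip $\operatorname{cut}(T)$ with its graph distance, the uniform probability measure on its $n$ leaves, and the distinguished point $[n]$.

The spider of Section 1 is an example, with $n=7$.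

**Definition (two topologies).** $\mathbb M$ is the space of isometry classes of pointed metric measure spaces with the Gromov–Prokhorov topology. Convergence in $\mathbb M$ means that for every $m$ the law of the matrix $(d(x_i,x_j))_{0\le i,j\le m}$ converges, where $x_0$ is the distinguished point and $x_1,\dots,x_m$ are i.i.d. samples of the measure; the law of the infinite matrix determines the class in $\mathbb M$. $\mathbb K$ is the space of isometry classes of compact pointed measured metric spaces (with probability measures) with the pointed Gromov–Hausdorff–Prokhorov (GHP) topology. Convergence $X_n\to X$ in $\mathbb K$ means that all the spaces can be embedded isometrically in a common compact metric space so that the Hausdorff distances, the Prokhorov distances of the measures, and the distances of the distinguished points tend to $0$.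

We use that $\mathbb K$ is Polish and that convergence in $\mathbb K$ implies convergence in $\mathbb M$. The converse fails: let $X_n$ be two points $x,y$ at distance $1$, with masses $1-\frac1n$ and $\frac1n$ and distinguished point $x$. Samples see only $x$ in the limit, so $X_n$ converges in $\mathbb M$ to the one-point space. In $\mathbb K$ it converges to the two-point space with all mass at $x$. This is the hair without mass, in its smallest form.

**Definition (limit objects).** $\mathbf T=(\mathbf T,d,\mu,\rho)$ is the Brownian continuum random tree, with mass measure $\mu$ and root $\rho$, normalized so that $\frac\sigma{\sqrt n}\mathfrak t_n\to\mathbf T$ in distribution. On its skeleton, cuts arrive according to a Poisson point process with intensity $dt\otimes\ell(dx)$, where $\ell$ is the length measure. Let $p_1,p_2,\dots$ be i.i.d. of law $\mu$, and adjoin a formal point $0\notin\mathbf T$. Write $\mathbf T_x(t)$ for the component containing $x$ at time $t$. Put $\delta(0,0)=\delta(p_i,p_i)=0$,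
$$\delta(0,p_i)=\int_0^\infty\mu(\mathbf T_{p_i}(t))\,dt,\qquad \delta(p_i,p_j)=\int_{t_{ij}}^\infty\big(\mu(\mathbf T_{p_i}(t))+\mu(\mathbf T_{p_j}(t))\big)dt\quad(i\ne j),$$
where $t_{ij}$ is the first time at which $p_i,p_j$ lie in different components. This is a.s. a metric on $\{0\}\cup\{p_i\}$. Its completion is $\operatorname{cut}(\mathbf T)$, with distinguished point $0$ and, as measure, the a.s. weak limit of $\frac1m\sum_{i\le m}\delta_{p_i}$ (here $\delta_{p_i}$ denotes a unit point mass).

To see why integrals of masses appear, give the edges of a finite tree independent exponential clocks of rate $1$. The block $B_i(s)$ of $i$ at time $s$ is a tree with $|B_i(s)|-1$ edges, so it is split at rate $|B_i(s)|-1$, and the depth of $\{i\}$ has the same mean as $\int_0^\infty(|B_i(s)|-1)\,ds$. For a tree with a single edge the integral is the clock itself, of mean $1$, and the depth is $1$.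

We use the following standard facts on $\mathbf T$. It is the image of $[0,1]$ under a continuous map (coding by a Brownian excursion), and $\mu$ is the image of Lebesgue measure. So $\mathbf T$ is a.s. a compact geodesic space, $\mu$ has full support (in particular $\rho\in\operatorname{supp}\mu$), and $d(p_1,p_2)>0$ a.s.

**Known result** (Bertoin and Miermont, *The cut-tree of large Galton-Watson trees and the Brownian CRT*, arXiv:1201.4081, 2012)**.** As $n\to\infty$,
$$\Big(\frac{\sigma}{\sqrt n}\mathfrak t_n,\ \frac{1}{\sigma\sqrt n}\operatorname{cut}(\mathfrak t_n)\Big)\Longrightarrow\big(\mathbf T,\operatorname{cut}(\mathbf T)\big)\quad\text{in distribution in }\mathbb M\times\mathbb M, \tag{1}$$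
and $\operatorname{cut}(\mathbf T)$ has the same distribution as $\mathbf T$; in particular it is a.s. compact. Moreover $\frac\sigma{\sqrt n}\mathfrak t_n\Rightarrow\mathbf T$ holds in stronger topologies of Gromov–Hausdorff type; we use it in $\mathbb K$.

The authors write that they "do not know whether the weak convergence stated in the theorem holds for stronger topologies of the Gromov–Hausdorff type, even though this is indeed the case when we only consider the first component." The concrete question for us: all the spaces above are a.s. elements of $\mathbb K$; does (1) hold in $\mathbb K\times\mathbb K$ with the product topology?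

## 3. A threshold at $x^{-2}(\log x)^{-2}$

Write $\bar\nu(x)=\nu([x,\infty))$ and
$$\lambda=\limsup_{x\to\infty}x^2(\log x)^2\,\bar\nu(x)\in[0,\infty].$$

**Theorem 1.** Let $\nu$ be critical with variance $\sigma^2\in(0,\infty)$.

* (a) If $\lambda>0$, the convergence (1) fails in $\mathbb K\times\mathbb K$. Indeed $\frac1{\sigma\sqrt n}\operatorname{cut}(\mathfrak t_n)\not\Rightarrow\operatorname{cut}(\mathbf T)$ in $\mathbb K$. If $\lambda=\infty$, then $n^{-1/2}\operatorname{height}(\operatorname{cut}(\mathfrak t_n))$ is not tight, so convergence fails even for the pointed Gromov–Hausdorff topology (measures ignored).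
* (b) If $\lambda=0$, the joint convergence (1) holds in $\mathbb K\times\mathbb K$.
* (c) $n^{-1/2}\operatorname{height}(\operatorname{cut}(\mathfrak t_n))$ is tight if and only if $\lambda<\infty$.

So for a given critical $\nu$ with finite variance, the joint convergence holds in $\mathbb K\times\mathbb K$ if and only if $\nu([x,\infty))=o(x^{-2}(\log x)^{-2})$. Finite variance does not imply this, so the answer to the question is no under finite variance alone.

**Examples.** Any $\nu$ with bounded support has $\lambda=0$. More generally, if $\sum k^2(\log k)^2\nu(k)<\infty$, then $x^2(\log x)^2\bar\nu(x)\le\sum_{k\ge x}k^2(\log k)^2\nu(k)\to0$, so $\lambda=0$. For $\lambda=\infty$, let $\nu(1)=0$ and $\nu(k)=a\,k^{-3}(\log k)^{-3/2}$ for $k\ge2$, with $a$ such that $\sum_{k\ge2}k\nu(k)=1$. Then $\sum_{k\ge2}\nu(k)\le\frac12\sum_{k\ge2}k\nu(k)=\frac12$, and we put $\nu(0)=1-\sum_{k\ge2}\nu(k)$. The mean is $1$. The variance is finite because $\sum k^{-1}(\log k)^{-3/2}<\infty$. Finally $\bar\nu(x)\sim\frac a2x^{-2}(\log x)^{-3/2}$, so $x^2(\log x)^2\bar\nu(x)\sim\frac a2(\log x)^{1/2}\to\infty$. With exponent $-2$ instead of $-\frac32$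 on the logarithm, the same construction gives $\lambda=\frac a2\in(0,\infty)$: the heights are tight, and yet the convergence fails.

## 4. Integrating block sizes: one logarithm too many

The convergence in $\mathbb M$ controls finitely many random leaves. To upgrade it to $\mathbb K$, the natural plan is to show that $m$ random leaves and the root span almost all of the cut-tree, uniformly, as $m\to\infty$. A block of macroscopic size contains a random leaf soon, so what must be excluded is a long descent below a small block. The block of $i$ is split at rate $|B_i(s)|-1$, so the descent below a block reached at time $\theta$ should have length about $\int_\theta^\infty(|B_i(s)|-1)\,ds$, and we would like to bound this by $o(\sqrt n)$.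

Test this near a vertex $v$ with $D$ children that carry independent unconditioned GW trees. Every generation of a critical GW tree has mean size $1$, so the mean number of vertices other than $v$ in the block of $v$ at time $s$ is
$$D\sum_{k\ge1}e^{-ks}=\frac D{e^s-1},\qquad\text{and}\qquad\int_{s_0}^1\frac{D}{e^s-1}\,ds=D\log\frac{1-e^{-1}}{1-e^{-s_0}}\sim D\log\frac1{s_0}\quad(s_0\to0).$$
If $s_0$ is a negative power of $n$, this is of order $D\log n$. And finite variance gives only $D=o(\sqrt n)$: we shall see in (4) that the probability of a degree $\ge\eta\sqrt n$ in $\mathfrak t_n$ is at most $Cn\bar\nu(\eta\sqrt n)\le C\eta^{-2}\sum_{k\ge\eta\sqrt n}k^2\nu(k)\to0$. So the estimate is $o(\sqrt n\log n)$ where $o(\sqrt n)$ is needed. This is where the plan stops: at one logarithm.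

The way past it is to accept the logarithm and make it the criterion. The spider shows that the descent of length $D\log D$ is real. A tree $\mathfrak t_n$ has a vertex with $D\log D$ of order $\sqrt n$ with non-vanishing probability, along some sequence of $n$, exactly when $n\bar\nu(\sqrt n/\log n)$ does not tend to $0$, which is the condition $\lambda>0$. This becomes the proof of (a). For $\lambda<\infty$ the plan can be saved with $D$ replaced by $\sqrt n/\log n$, provided that no block contains several large-degree vertices that add up; we shall show that such vertices are separated very early, and that everything else contributes to $\int M(s)\,ds$, with $M(s)$ the maximal block size, negligibly. This becomes (b) and (c).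

## 5. Words, clocks and local limits

Throughout, $C,c$ are positive constants depending only on $\nu$, which may change from line to line. Let $h$ be the gcd of the support of $\nu$; note $\nu(0)>0$. The tree $\mathfrak t_n$ exists for large $n$ exactly when $n\equiv1$ mod $h$; only such (*admissible*) large $n$ are considered. *Degree* means number of children.

**Clocks.** Give the edges i.i.d. $\mathrm{Exp}(1)$ clocks, independent of the tree, and remove each edge at its clock time; the order of removal is uniform. $B_i(s)$ is the block of $i$ at time $s$ and $M(s)=\max_i|B_i(s)|$, which is nonincreasing in $s$.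

**The walk.** Let $\xi_1,\xi_2,\dots$ be i.i.d. of law $\nu$ (*letters*), and $S_k=\sum_{j\le k}(\xi_j-1)$. Reading the degrees of a finite plane tree in depth-first (DFS) order gives a word along which $\sum(x_i-1)$ first hits $-1$ at the end; $r$ trees in a row give a word along which the sum first hits $-r$ at the end. The cycle lemma says: if integers $y_1,\dots,y_q\ge-1$ have sum $-r<0$, then exactly $r$ of the $q$ cyclic shifts first hit $-r$ at time $q$. Hence the probability that $r$ independent GW trees have total size $q$, which is the probability that $S$ first hits $-r$ at time $q$, equals $\frac rqP(S_q=-r)$. We call this the hitting-time formula.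

**Local limit theorem.** Uniformly over $x\equiv-m$ mod $h$,
$$\sqrt m\,P(S_m=x)-\frac h{\sigma\sqrt{2\pi}}\,e^{-x^2/(2\sigma^2m)}\to0\qquad(m\to\infty).\tag{2}$$
Let $\mathcal G$ be the unconditioned GW tree. From (2) and the hitting-time formula,
$$\sup_xP(S_k=x)\le Ck^{-1/2},\qquad P(S_n=-1)\ge cn^{-1/2},\qquad P(|\mathcal G|=n)=\tfrac1nP(S_n=-1)\ge cn^{-3/2}.\tag{3}$$

**Coding by cyclic words.** Words $(x_1,\dots,x_n)$ with $\sum(x_i-1)=-1$ are in bijection with pairs (plane tree with $n$ vertices, vertex $a$): read the degrees in DFS order, cyclically, starting from $a$. Indeed by the cycle lemma with $r=1$ exactly one cyclic shift is the DFS word of a tree, and the position of the shift gives $a$. For example $(0,2,0)$ has the tree shift $(2,0,0)$, a root with two leaves; the root is the second letter of the word, the first leaf is the third, and $a$ is the second leaf. Hence, given $S_n=-1$, the word $(\xi_1,\dots,\xi_n)$ codes $(\mathfrak t_n,a)$ with $a$ uniform. Reading cyclically after a vertex $v$, one meets successively the complete subtrees of its children. The clocks of the child edges of a vertex are attached to its letter.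

**Transfer.** Suppose the event $E$ depends on $k\le n/2$ given letters and their clocks. Condition on these letters; the other $n-k\ge n/2$ letters must then have a prescribed sum, which by (3) has probability at most $Cn^{-1/2}$, while $P(S_n=-1)\ge cn^{-1/2}$. So
$$P(E\mid S_n=-1)\le C\,P(E),\qquad\text{in particular}\qquad P(\exists\text{ degree}\ge x\text{ in }\mathfrak t_n)\le Cn\bar\nu(x).\tag{4}$$

**Large blocks.** $M(s)^2$ is at most the number of ordered pairs $(i,j)$ in a common block, and $i,j$ are in a common block at time $s$ with probability $e^{-s\,d_n(i,j)}$ given the tree. With $U,W$ independent uniform vertices,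
$$E\big[(M(s)/n)^2\big]\le E\,e^{-s\,d_n(U,W)},\qquad \frac{\sigma}{\sqrt n}d_n(U,W)\Rightarrow d(p_1,p_2)>0\ \text{ a.s.}\tag{5}$$

## 6. Full support, and why the limit has no massless hair

For $X=(X,d,\mu,x)\in\mathbb K$ and $r>0$ let $f_r(X)=\inf_{z\in X}\mu(\bar B(z,r))$, with closed balls.

**Fact 1.** If $X_n\to X$ in $\mathbb K$, then $\liminf f_r(X_n)\ge f_{r/2}(X)$. Embed with Hausdorff and Prokhorov distances $<\epsilon_n\to0$. For $z_n\in X_n$ pick $z\in X$ within $\epsilon_n$. The $\epsilon_n$-neighborhood of $\bar B(z,r/2)$ lies in $\bar B(z_n,r/2+2\epsilon_n)$, so once $2\epsilon_n\le r/2$ we get $\mu_n(\bar B(z_n,r))\ge\mu(\bar B(z,r/2))-\epsilon_n\ge f_{r/2}(X)-\epsilon_n$.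

**Fact 2.** $\mu$ has full support in $X$ if and only if $f_r(X)>0$ for all $r>0$. "If" is clear. For "only if", cover $X$ by finitely many closed balls of radius $r/2$ centered in $X$. They have positive masses, and each $\bar B(z,r)$ contains one of them, namely one that contains $z$.

**Fact 3.** Full support is a Borel property in $\mathbb K$, because $\{f_r\ge\varepsilon\}$ is closed. Let $X_n\to X$ with $f_r(X_n)\ge\varepsilon$, all in a common compact space. For $z\in X$ choose $z_n\in X_n$ with $z_n\to z$. For $\eta>0$ and $n$ large, $\bar B(z_n,r)\subset\bar B(z,r+\eta)$, so by the portmanteau theorem $\mu(\bar B(z,r+\eta))\ge\limsup\mu_n(\bar B(z,r+\eta))\ge\varepsilon$. Let $\eta\downarrow0$ to get $\mu(\bar B(z,r))\ge\varepsilon$.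

**Lemma 2.** $\operatorname{cut}(\mathbf T)$ has full support a.s.

*Proof.* Let $\mu_c$ be its measure. We first show that every $p_i$ is in the support. Fix a rational $r>0$, and let $I_r$ be the set of $i\ge1$ for which $\{j:\delta(p_i,p_j)<r\}$ has asymptotic frequency $0$. For fixed $i$ the indicators of $\delta(p_i,p_j)<r$, $j\ne i$, are exchangeable. By de Finetti's theorem their frequency exists a.s., and a.s. if it is $0$ they all vanish. So a.s., for $i\in I_r$ there is no $j\ne i$ with $\delta(p_i,p_j)<r$. Hence the points $p_i$, $i\in I_r$, are at mutual distances $\ge r$, and $I_r$ is finite by compactness. But the indicators of $i\in I_r$, $i\ge1$, are exchangeable too; if $P(1\in I_r)>0$, de Finetti's theorem would make $I_r$ infinite with positive probability. So $I_r=\emptyset$ a.s. By the portmanteau theorem, $\mu_c(\bar B(p_i,r))$ is at least the frequency of $\{j:\delta(p_i,p_j)<r\}$, which is positive. So all $p_i$ lie in $\operatorname{supp}\mu_c$.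

It remains to treat the point $0$. The $\mu_c$-law of the distance to the distinguished point is a functional of the class in $\mathbb M$. Since $\operatorname{cut}(\mathbf T)\overset d=\mathbf T$ in $\mathbb M$ and $\rho\in\operatorname{supp}\mu$ a.s., we get $\mu_c(B(0,r))>0$ for all $r>0$ a.s. So $0\in\operatorname{supp}\mu_c$. The support is closed and contains a dense set, so it is the whole space. $\square$

## 7. A vertex with $D\log D\asymp\sqrt n$ spoils the convergence: proof of (a)

Let $\lambda>0$, and write $\mathrm X_n=\frac1{\sigma\sqrt n}\operatorname{cut}(\mathfrak t_n)$.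

**Step 1: match $n$ to the degree $D$.** The aim is a sequence of pairs $(D,n)$ for which a degree $\ge D$ has a fair chance and $D\log D$ is comparable with $\sqrt n$ or larger. Since $\bar\nu(x)=\bar\nu(\lceil x\rceil)$, the limsup defining $\lambda$ is attained along integers: choose integers $D\to\infty$ with $D^2(\log D)^2\bar\nu(D)\to\lambda$; in particular $\bar\nu(D)>0$. Let $n=n(D)$ be the least admissible integer $\ge1/\bar\nu(D)$. Then $n\to\infty$ and $n\bar\nu(D)\to1$. Finite variance gives $D^2\bar\nu(D)\le\sum_{k\ge D}k^2\nu(k)\to0$, so $n/D^2\to\infty$. Moreover $D\log D/\sqrt n\to\sqrt\lambda$. Put $L=\lfloor D^{1/4}\rfloor$ and $s_0=1/L$.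

**Step 2: count records around a large vertex in an i.i.d. word.** This step is the spider computation with random legs, for cuts after time $s_0$. In an i.i.d. word with clocks let $J=\min\{j:\xi_j\ge D\}$, and let $\tau_1,\dots,\tau_D$ be the successive trees coded by $\xi_{J+1},\xi_{J+2},\dots$, attached to the first $D$ children of the vertex $v$ with letter $\xi_J$. These are i.i.d. GW trees, independent of $J$. The $i$-th branch is the edge from $v$ to its $i$-th child together with $\tau_i$. Let $N_i$ be the number of edges $e$ of the $i$-th branch such that the path from $v$ with last edge $e$ has $k\le L$ edges, and the clock of $e$ is the smallest on that path and exceeds $s_0$.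

The $N_i$ are i.i.d. The minimum of $k$ independent $\mathrm{Exp}(1)$ clocks is exponential of rate $k$ and independent of its (uniform) position, so the condition on the clocks has probability $e^{-ks_0}/k$. Let $Z_k$ be the size of generation $k$ of $\mathcal G$. The branch has $Z_{k-1}(\tau_i)$ paths with $k$ edges, and $EZ_{k-1}=1$. Since $ks_0\le1$ for $k\le L$, for $D$ large
$$EN_1=\sum_{k=1}^L\frac{e^{-ks_0}}k\ge e^{-1}\log L\ge\frac{\log D}{5e}.$$
By Cauchy–Schwarz and $EZ_k^2=1+\sigma^2k$,
$$EN_1^2\le E\Big(\sum_{k<L}Z_k\Big)^2\le L\sum_{k<L}(1+\sigma^2k)\le(1+\sigma^2)L^3\le(1+\sigma^2)D^{3/4}.$$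
By Chebyshev's inequality, $P\big(\sum_{i\le D}N_i<\frac{D\log D}{10e}\big)\le CD^{7/4}/(D\log D)^2\to0$.

**Step 3: all of this fits in the first half of the word, with positive probability.** This is needed in order to transfer the event to $\mathfrak t_n$. Let
$$E=\Big\{J\le\tfrac n4\Big\}\cap\Big\{|\tau_1|+\dots+|\tau_D|\le\lfloor\tfrac n4\rfloor\Big\}\cap\Big\{\sum_{i\le D}N_i\ge\tfrac{D\log D}{10e}\Big\}.$$
First, $P(J\le n/4)=1-(1-\bar\nu(D))^{\lfloor n/4\rfloor}\to1-e^{-1/4}$. Second, $|\tau_1|+\dots+|\tau_D|$ is distributed as the hitting time of $-D$ by $S$; since $D/\sqrt n\to0$, Donsker's theorem shows that the second event has probability tending to $1$. The third was treated in Step 2. So $P(E)\ge p_0>0$ for $D$ large.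

Put $k=\lfloor n/2\rfloor$. On $E$ the last letter used has index at most $2\lfloor n/4\rfloor\le k$, so $E$ depends only on the first $k$ letters and their clocks. Here (4) is of no use, since it is an upper bound. By (2), for each $Q>0$ there is $c_Q>0$ with $P(S_{n-k}=-1-x)/P(S_n=-1)\ge c_Q$ whenever $|x|\le Q\sqrt n$, $x\equiv-k$ mod $h$ and $n$ is large (then $-1-x\equiv-(n-k)$ mod $h$, because $n\equiv1$). Summing over the values $x$ of $S_k$ and using Chebyshev's inequality,
$$P(E\mid S_n=-1)\ge c_Q\big(P(E)-P(|S_k|>Q\sqrt n)\big)\ge c_Q(p_0-\sigma^2/Q^2)=:c_0>0$$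
for a suitable fixed $Q$.

**Step 4: a long descent in the cut-tree.** On $E$ all letters involved lie among the first $n/2$ letters, so by the coding $\tau_1,\dots,\tau_D$ are the first $D$ child-subtrees of $v$ in $\mathfrak t_n$. Each edge counted by some $N_i$ is removed after $s_0$, and just before that moment it lies in the block of $v$, because no other edge of the path from $v$ has been removed. So the number $N$ of removals that split the block of $v$ after $s_0$ satisfies $N\ge\sum_iN_i\ge\frac{D\log D}{10e}$, with probability at least $c_0$ in $\mathfrak t_n$. And $N$ is the distance in $\operatorname{cut}(\mathfrak t_n)$ from $B_v(s_0)$ down to $\{v\}$.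

If $\lambda=\infty$, then $N/\sqrt n\ge\frac{D\log D}{10e\sqrt n}\to\infty$ on this event, so the heights divided by $\sqrt n$ are not tight. The height $\sup_xd(\mathrm{root},x)$ is continuous for pointed Gromov–Hausdorff convergence, so convergence in distribution would force tightness; hence it fails in that topology.

**Step 5: the descent carries no mass.** This step handles all $\lambda\in(0,\infty]$. Put $\kappa=\frac{\sqrt{\lambda\wedge1}}{30}$. Since $10e<30$ and $D\log D/\sqrt n\to\sqrt\lambda$, for $D$ large $N\ge\kappa\sqrt n$ on the event. The path in the cut-tree from a leaf outside $B_v(s_0)$ to $\{v\}$ passes through a strict ancestor of $B_v(s_0)$, so its length is at least $N+1$. Hence in $\mathrm X_n$ the closed ball of radius $r=\kappa/\sigma$ around $\{v\}$ contains only leaves in $B_v(s_0)$, and its mass is at most $M(s_0)/n$. Now $s_0\sqrt n\ge D^{-1/4}\sqrt n\to\infty$, so (5) gives $M(s_0)/n\to0$ in probability. Therefore there are $\varepsilon_n\to0$ such that, along our sequence of $n$, eventually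
$$P\big(f_r(\mathrm X_n)\le\varepsilon_n\big)\ge c_0/2.\tag{6}$$

**Step 6: contradiction with GHP convergence.** Suppose $\mathrm X_n\Rightarrow\operatorname{cut}(\mathbf T)$ in $\mathbb K$. By Skorokhod's theorem ($\mathbb K$ is Polish) we may assume $\mathrm X_n\to X$ a.s. with $X\overset d=\operatorname{cut}(\mathbf T)$. By Lemma 2 and Fact 3, $X$ has full support a.s., so Facts 1 and 2 give $\liminf f_r(\mathrm X_n)\ge f_{r/2}(X)>0$ a.s. But by (6), with probability at least $c_0/2$ we have $f_r(\mathrm X_n)\le\varepsilon_n\to0$ for infinitely many $n$. This is a contradiction, and (a) is proved. $\blacksquare$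

## 8. Block sizes at all times when $\lambda<\infty$

From here on $\lambda<\infty$. Fix $A>0$ and set
$$\Delta=\frac{A\sqrt n}{\log n},\qquad b=\frac{\sqrt n}{(\log n)^3},\qquad s_1=\frac{(\log n)^{15}}{\sqrt n},\qquad V=\sigma^2+1=E\xi_1^2 .$$
By (4) and $\log n\sim2\log\Delta$, we have $\limsup_nP(\text{max degree of }\mathfrak t_n>\Delta)\le\limsup_n Cn\bar\nu(\Delta)\le C\lambda/A^2$. We want to bound $\int M(s)\,ds$ on the complementary event. Times up to $s_1$, where blocks may still contain several large vertices, and times after $s_1$ are treated separately.

**Exploring a block.** For a vertex $a$ let $C_a(s)$ be the component of $a$ at time $s$ inside the subtree of descendants of $a$. Every block at time $s$ equals $C_a(s)$ with $a$ its top vertex. For the unconditioned tree $\mathcal G$ write $\mathcal C(s)$ for the root component. Exploring it in DFS order reveals i.i.d. pairs $(\xi_j,K_j)$, where $K_j$ is the number of kept child edges, binomial$(\xi_j,e^{-s})$ given $\xi_j$. Let $S^K_k=\sum_{j\le k}(K_j-1)$; then $|\mathcal C(s)|$ is the first hitting time of $-1$ by $S^K$.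

Let $s\in[0,1]$. Then $1-e^{-s}\ge s/2$, $P(K=0)\ge\nu(0)>0$ and $P(K\ge1)\ge e^{-1}\nu([1,\infty))>0$. So $\max_xP(K=x)$ is bounded away from $1$, and the Kolmogorov–Rogozin inequality gives $\sup_xP(S^K_k=x)\le Ck^{-1/2}$ uniformly in $s\in[0,1]$.

**Bernstein's inequality.** For $y>0$ let $Y_j=K_j\mathbf 1_{\xi_j\le y}$. Then $0\le Y_j\le y$, $EY_j\le EK_j=e^{-s}$ and $\operatorname{Var}Y_j\le V$. Bernstein's inequality $P(\sum(Y_j-EY_j)\ge x)\le\exp\big(-x^2/(2kV+\frac23yx)\big)$ with $x=ks/4$ gives, for $s\in(0,1]$,
$$P\Big(\sum_{j\le k}(Y_j-EY_j)\ge\frac{ks}4\Big)\le\exp\Big(-\frac{ks^2}{32V+\frac83ys}\Big).\tag{7}$$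

### 8.1. Times in $[t/\sqrt n,s_1]$: three kinds of blocks

Let $t\ge1$, let $u_j=2^jt$ for those $j\ge0$ with $u_j\le(\log n)^{15}$, and let $w(u)=n\big(u^{-3/2}+u^{-1}(\log n)^{-1/2}\big)$.

**Lemma 3.** For fixed $A$,
$$\lim_{t\to\infty}\limsup_nP\big(\text{max degree}\le\Delta,\ \exists j:\ M(u_j/\sqrt n)>w(u_j)\big)=0.$$

*Proof.* A block violating the bound has more than $n/2$ vertices, or is the root block, or is a non-root block of size in $[w(u_j),n/2]$. We bound the three possibilities in turn; $n$ is large enough that $(\log n)^{15}\le\sqrt n$.

**Step 1: blocks larger than $n/2$.** By (5), $P(M(t/\sqrt n)>n/2)\le4E\,e^{-td_n(U,W)/\sqrt n}$, which converges as $n\to\infty$ to $4E\,e^{-td(p_1,p_2)/\sigma}$, and this tends to $0$ as $t\to\infty$. Since $M$ is nonincreasing, this covers all $u_j$.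

**Step 2: the root block.** The aim is $E|B_{\rm root}(s)|\le Cs^{-2}$, for which we need the mean generation sizes of $\mathfrak t_n$. Decompose a tree with a marked vertex at height $k$ along the path from the root to it. A path vertex with $j$ children, together with the choice of the next vertex, has weight $j\nu(j)$. So let $\hat\xi_1,\dots,\hat\xi_k$ be i.i.d. with $P(\hat\xi=j)=j\nu(j)$, for which $E(\hat\xi-1)=\sigma^2$, and $R=\sum_{i\le k}(\hat\xi_i-1)$. There are $k$ path vertices below height $k$, and off them hang $R$ trees plus the tree of the marked vertex; these $R+1$ independent GW trees have total size $n-k$. With the hitting-time formula and (3), for $k\le n/2$,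
$$E[Z_k(\mathcal G);|\mathcal G|=n]=E\Big[\frac{R+1}{n-k}P(S_{n-k}=-R-1\mid R)\Big]\le C(k+1)n^{-3/2}.$$
Dividing by $P(|\mathcal G|=n)\ge cn^{-3/2}$, the mean size of generation $k$ of $\mathfrak t_n$ is at most $C(k+1)$ for $k\le n/2$. A vertex at height $k$ is in the root block at time $s$ with probability $e^{-ks}$, so for $s\in[n^{-1/2},1]$
$$E|B_{\rm root}(s)|\le\sum_{k\le n/2}C(k+1)e^{-ks}+ne^{-sn/2}\le Cs^{-2},$$
because $\sum_k(k+1)e^{-ks}=(1-e^{-s})^{-2}\le4s^{-2}$ and $ns^2e^{-sn/2}=n^{-1}(sn)^2e^{-sn/2}\le C/n$. By Markov's inequality $P(|B_{\rm root}(u/\sqrt n)|>nu^{-3/2})\le Cu^{-1/2}$, and summing over $u=u_j$ gives at most $Ct^{-1/2}$.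

**Step 3: non-root blocks, reduced to the unconditioned tree.** Fix $u=u_j$ and $s=u/\sqrt n$, and let $k\in[w(u),n/2]$. If $a$ is the top vertex of a non-root block, then the parent edge of $a$ has been removed by time $s$. This has probability at most $s$, and the clock is independent of the tree and of $C_a(s)$. So the expected number of non-root blocks of size $k$ with all degrees $\le\Delta$ is at most
$$s\,n\,P\big(|C_a(s)|=k,\ \text{degrees on }C_a(s)\le\Delta\ \big|\ S_n=-1\big),$$
where $a$ is the starting vertex of the word, which is uniform. We claim that for $k\le n/2$ this conditional probability is at most $C\,P(|\mathcal C(s)|=k,\text{ degrees}\le\Delta)$.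

Mark each child edge as kept or cut. Fix the marked letters on $C_a(s)$, in DFS order, with $k$ vertices and $R$ cut child edges. There are $k-1$ kept edges, so the sum of (letter $-1$) over $C_a(s)$ is $(k-1)+R-k=R-1$. Delete these letters from the word read from $a$. What remains is a word $z$ of length $n-k$ with $\sum(z_i-1)=-R$: first the $R$ subtrees hanging from cut edges, in DFS order, each contiguous, and then the rest. (For instance, if $a$ has two children, the first kept and childless, the second cut, then the letters $2,0$ are deleted, $R=1$, and $z$ begins with the subtree of the second child.) Conversely, any word $z$ of length $n-k$ with $\sum(z_i-1)=-R$ begins with $R$ complete trees, because the walk goes down by steps of $1$ only; they are re-inserted uniquely at the cut edges, and the rest follows. So, given $S_n=-1$, the configuration has conditional probability equal to its unconditioned probability times $P(S_{n-k}=-R)/P(S_n=-1)\le C$, by (3). Summing over configurations proves the claim.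

**Step 4: non-root blocks, the estimate.** By the cycle lemma for the i.i.d. pairs $(\xi_j,K_j)$ (the degree condition is invariant under cyclic shifts),
$$P(|\mathcal C(s)|=k,\text{ degrees}\le\Delta)=\tfrac1kP(S^K_k=-1,\ \xi_j\le\Delta\ \forall j\le k).$$
Here $k\ge2$ for $n$ large. If $S^K_k=-1$, then one of the two half-sums, of $\lceil k/2\rceil$ and $\lfloor k/2\rfloor$ terms, is $\ge0$; otherwise both would be $\le-1$. Suppose a half-sum with $k'\ge k/3$ terms is $\ge0$ and the degrees are $\le\Delta$. With $y=\Delta$ we have $Y_j=K_j$ there, so $\sum(Y_j-EY_j)\ge k'(1-e^{-s})\ge k's/2$. Use (7) for this half and the concentration bound $Ck^{-1/2}$ for the other, independent, half. Since $V\ge1$,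
$$P(S^K_k=-1,\ \xi_j\le\Delta\ \forall j\le k)\le Ck^{-1/2}e^{-\gamma k},\qquad\gamma=\frac1{96V}\cdot\frac{s^2}{1+\Delta s}.$$
With $w=w(u)$, the expected number of blocks considered is at most $Cns\sum_{k\ge w}k^{-3/2}e^{-\gamma k}\le Cns\,w^{-1/2}e^{-\gamma w}$. Since $w\ge nu^{-3/2}$, we have $ns\,w^{-1/2}\le u^{7/4}$. Moreover
$$\frac{ws^2}{1+\Delta s}\ge\tfrac12\min\Big(ws^2,\frac{ws}\Delta\Big)\ge\tfrac12\min\Big(u^{1/2},\frac{(\log n)^{1/2}}A\Big),$$
where the two terms of $w$ are used for the two entries of the minimum. Summing over $j$, the expected number is at most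
$$C\sum_ju_j^{7/4}e^{-c\sqrt{u_j}}+C(\log n)^{30}e^{-c\sqrt{\log n}/A},$$
because $\sum_ju_j^{7/4}\le C(\log n)^{105/4}$. The second term tends to $0$ as $n\to\infty$. As $x^{7/4}e^{-c\sqrt x}\le C/x$ for $x\ge1$, the first is at most $C/t$, uniformly in $n$.

If the max degree is $\le\Delta$ and $M(u_j/\sqrt n)>w(u_j)$ for some $j$, one of the events of Steps 1, 2, 4 occurs. $\square$

Suppose that the max degree is $\le\Delta$ and $M(u_j/\sqrt n)\le w(u_j)$ for all $j$. The intervals $[u_j/\sqrt n,2u_j/\sqrt n]$ cover $[t/\sqrt n,s_1]$, $M$ is nonincreasing, and there are at most $C\log\log n$ indices, so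
$$\int_{t/\sqrt n}^{s_1}M(s)\,ds\le\sum_j\frac{u_j}{\sqrt n}w(u_j)=\sqrt n\sum_j\big(u_j^{-1/2}+(\log n)^{-1/2}\big)\le\sqrt n\Big(4t^{-1/2}+\frac{C\log\log n}{\sqrt{\log n}}\Big).\tag{8}$$

### 8.2. Large-degree vertices are separated by time $s_1$

Call a vertex, or a letter, *big* if its degree is $>b$. By finite variance $P(\xi_1>b)\le Vb^{-2}=C(\log n)^6/n$.

**Lemma 4.** With probability tending to $1$, no block of $\mathfrak t_n$ at time $s_1$ contains two big vertices.

*Proof.* Let $m_1=\lfloor n/(\log n)^{13}\rfloor$ and $h_1=\lfloor\sqrt n/(\log n)^{13}\rfloor$. The plan is to show that any two big vertices are at graph distance more than $h_1$, so that a path of that length survives until $s_1$ with tiny probability.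

**Step 1: big letters are far apart in the word.** By (4), applied to two letters, the expected number of pairs of big letters at cyclic distance $\le m_1$ is at most $C\,nm_1(\log n)^{12}/n^2\le C/\log n\to0$.

**Step 2: ancestors are records.** We translate the ancestors of a vertex into a random walk. Number the vertices $v_0,\dots,v_{n-1}$ in DFS order, and let $W_0=0$, $W_{j+1}=W_j+\deg(v_j)-1$ (the Łukasiewicz path). For $i\ge1$, $v_{j-i}$ is an ancestor of $v_j$ iff $W_{j-i}\le W_l$ for $j-i\le l\le j$, that is, iff $i$ is a weak record time of the reversed walk $\hat W_i=W_j-W_{j-i}$, whose steps are (degree $-1$) of $v_{j-1},v_{j-2},\dots$.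

For a walk with i.i.d. steps $\xi-1$, the gaps between weak records are i.i.d. copies $G_1,G_2,\dots$ of the first time $G\ge1$ at which the walk is $\ge0$. If $S_1,\dots,S_m<0$ and $S_m=-x$, then the time-reversed walk $S_m-S_{m-i}$ is $>-x$ for $1\le i<m$ and equals $-x$ at $i=m$; that is, it first hits $-x$ at time $m$. By the hitting-time formula,
$$P(G>m)=\sum_{x\ge1}P(S_1,\dots,S_m<0,\,S_m=-x)=\sum_{x\ge1}\frac xmP(S_m=-x)\le\frac{E|S_m|}m\le\sigma m^{-1/2}.$$
So $E[G\wedge m]=\sum_{i<m}P(G>i)\le C\sqrt m$. If $G_1+\dots+G_{h_1+1}>m_1$, then $\sum_{i\le h_1+1}(G_i\wedge m_1)\ge m_1$. By Markov's inequality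
$$P(\text{at most }h_1\text{ records in }[1,m_1])=P(G_1+\dots+G_{h_1+1}>m_1)\le\frac{(h_1+1)E[G\wedge m_1]}{m_1}\le\frac{Ch_1}{\sqrt{m_1}}.$$

**Step 3: every big vertex has many recent ancestors.** By (4), applied to $m_1+1\le n/2$ letters, the expected number of cyclic positions that carry a big letter and are preceded by $m_1$ letters with at most $h_1$ records is at most
$$Cn\cdot\frac{(\log n)^6}n\cdot\frac{h_1}{\sqrt{m_1}}\le C(\log n)^{6-13+13/2}=C(\log n)^{-1/2}\to0.$$

**Step 4: conclusion.** Outside the events of Steps 1 and 3, take two big vertices $v_{j'},v_j$ with $j'<j$. Then $j-j'>m_1$, so the $m_1$ letters that cyclically precede $v_j$ are those of $v_{j-1},\dots,v_{j-m_1}$, all of index $>j'$, and more than $h_1$ of these vertices are ancestors of $v_j$. The most recent common ancestor of $v_{j'}$ and $v_j$ is $v_{j'}$ or precedes it in DFS order, so its index is at most $j'$. As indices increase along an ancestral line, all those ancestors lie on the path from the common ancestor to $v_j$, whence $d_n(v_{j'},v_j)>h_1$. Given the tree, the probability that some pair of big vertices is still connected at time $s_1$ is then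 at most $n^2e^{-s_1(h_1+1)}\le n^2e^{-(\log n)^2}\to0$. $\square$

### 8.3. Times in $[s_1,1]$: at most one big vertex per block

For $s\in[s_1,1]$ let $w^*(s)=\lceil4\Delta/s+C_1\log n\,(s^{-2}+b/s)\rceil$ with $C_1=160V$. The term $4\Delta/s$ is the block of one vertex of degree $\Delta$, as in Section 4.

**Lemma 5.** With probability tending to $1$: either the max degree is $>\Delta$, or $M(s)\le w^*(s)$ for $s=1$ and for all $s=2^js_1\le1$, $j\ge0$.

*Proof.* By Lemma 4, up to probability $o(1)$, blocks at times $s\ge s_1$ contain at most one big vertex. We bound the probability of a large block with this property in the unconditioned tree so strongly that conditioning on $|\mathcal G|=n$ costs nothing. Let $F_s$ be the event that $|\mathcal C(s)|>w:=w^*(s)$, all degrees on $\mathcal C(s)$ are $\le\Delta$, and at most one is $>b$. On $F_s$ the walk $S^K$ has not hit $-1$ by time $w$, so $\sum_{j\le w}(K_j-1)\ge0$. Take $y=b$. At most one of the $Y_j$ differs from $K_j$, and by at most $\Delta$. So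
$$\sum_{j\le w}(Y_j-EY_j)\ge w(1-e^{-s})-\Delta\ge\frac{ws}2-\frac{ws}4=\frac{ws}4,$$
because $w\ge4\Delta/s$. Now use (7) with $ws^2\ge C_1\log n\,(1+bs)$ and $(1+bs)/(32V+\frac83bs)\ge1/(32V)$: the exponent is at least $\frac{C_1}{32V}\log n=5\log n$, so $P(F_s)\le n^{-5}$.

In the unconditioned tree, the $j$-th vertex in DFS order, if it exists, has a GW descendant tree with independent clocks. Hence the conditional probability, given $|\mathcal G|=n$, that some $C_a(s)$ satisfies the requirements of $F_s$ for one of the at most $2\log n$ values of $s$ is at most $2\log n\cdot n\cdot n^{-5}/P(|\mathcal G|=n)\to0$ by (3). $\square$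

There are at most $\log n$ indices $j$ with $2^js_1<1$, for $n$ large. On the event of Lemma 5 with max degree $\le\Delta$, since $sw^*(s)\le4\Delta+C_1\log n\,(s^{-1}+b)+s$,
$$\int_{s_1}^1M(s)\,ds\le\sum_j2^js_1\,w^*(2^js_1)\le4\Delta\log n+\frac{2C_1\log n}{s_1}+C_1b(\log n)^2+2=(4A+o(1))\sqrt n,\tag{9}$$
and $M(1)\le w^*(1)=o(\sqrt n)$.

## 9. Depths below small blocks

For $\varepsilon\in(0,1)$ let $\theta_i=\inf\{s:|B_i(s)|\le\varepsilon n\}$, and let $H_i$ be the distance in $\operatorname{cut}(\mathfrak t_n)$ from $B_i(\theta_i)$ to $\{i\}$.

**Proposition 6.** Let $A>0$, $t\ge1$, $\varepsilon\in(0,1)$. With probability at least $1-C\lambda/A^2-r(t,A)-o(1)$ as $n\to\infty$, where $\lim_{t\to\infty}r(t,A)=0$ for each $A$,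
$$\max_iH_i\le2\big(4A+4t^{-1/2}+\varepsilon t\big)\sqrt n+o(\sqrt n).$$

*Proof.* **Step 1: compare the number of splits with its compensator.** We need a bound strong enough for a union over all $n$ vertices. Given the tree, the number $\mathcal N_i(s)$ of removals that split the block of $i$ up to time $s$ is a counting process with intensity $|B_i(s-)|-1$. Let $\Lambda_i$ be its compensator. Then $2^{\mathcal N_i}e^{-\Lambda_i}$ is a martingale, bounded by $2^{n-1}$. By optional stopping, the ratio of its values at times $1$ and $\theta_i\wedge1$ has mean $1$. On the event below this ratio is at least $2^{2\alpha}e^{-\alpha}$, so Markov's inequality gives, for deterministic $\alpha>0$,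
$$P\big(\mathcal N_i(1)-\mathcal N_i(\theta_i\wedge1)\ge2\alpha,\ \Lambda_i(1)-\Lambda_i(\theta_i\wedge1)\le\alpha\big)\le4^{-\alpha}e^\alpha .$$

**Step 2: bound the compensator for all $i$ at once.** After $\theta_i$ the block of $i$ has size $\le\varepsilon n$, and always $|B_i(s)|\le M(s)$. So
$$\Lambda_i(1)-\Lambda_i(\theta_i\wedge1)\le\varepsilon n\cdot\frac t{\sqrt n}+\int_{t/\sqrt n}^1M(s)\,ds .$$
By (8), (9) and Lemmas 3 and 5, this is at most $\alpha:=(4A+4t^{-1/2}+\varepsilon t+o(1))\sqrt n$ for all $i$, outside an event consisting of $\{\text{max degree}>\Delta\}$, whose limsup probability is at most $C\lambda/A^2$; the event of Lemma 3, whose limsup probability we call $r(t,A)$; and events of probability $o(1)$. A union bound over $i$ in Step 1 costs $n(e/4)^\alpha\to0$.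

**Step 3: times after $1$.** At most $M(1)=o(\sqrt n)$ further removals split the block of $i$ after time $1$. If $\theta_i\le1$, then $H_i\le\mathcal N_i(1)-\mathcal N_i(\theta_i)+M(1)$; if $\theta_i>1$, then $H_i\le M(1)$. $\square$

## 10. Sampled leaves span almost everything

As before $\mathrm X_n=\frac1{\sigma\sqrt n}\operatorname{cut}(\mathfrak t_n)$. Let $\chi_1,\chi_2,\dots$ be i.i.d. uniform leaves of $\operatorname{cut}(\mathfrak t_n)$, and let $R_{n,m}$ be the subtree spanned by the root and $\chi_1,\dots,\chi_m$. Its vertices are the blocks that contain a sampled leaf.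

**All large blocks are spanned.** Blocks are nested or disjoint. So the inclusion-minimal ones among those of size $>\varepsilon n$ are disjoint, and there are fewer than $1/\varepsilon$ of them. Each is missed by all $m$ samples with probability at most $(1-\varepsilon)^m$. Hence, except with probability $\le\varepsilon^{-1}(1-\varepsilon)^m$, all blocks of size $>\varepsilon n$ belong to $R_{n,m}$. On that event let $\beta$ be a block of size $\le\varepsilon n$ and $i\in\beta$. Then $\beta=B_i(s)$ for some $s\ge\theta_i$, so $\beta$ is on the path from $B_i(\theta_i)$ to $\{i\}$. The parent of $B_i(\theta_i)$ has size $>\varepsilon n$, hence lies in $R_{n,m}$. So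
$$d_H(\mathrm X_n,R_{n,m})\le\frac{\max_iH_i+1}{\sigma\sqrt n}.\tag{10}$$

**Proof of (c).** If $\lambda=\infty$, the heights are not tight by (a). Let $\lambda<\infty$ and $\eta>0$. Choose $A$ large, then $t$ large, then any $\varepsilon$, then $m$ large, so that the exceptional probabilities in Proposition 6 and (10) total less than $\eta$ for $n$ large. The height of $\operatorname{cut}(\mathfrak t_n)$ is at most the maximal depth of the $m$ sampled leaves plus $\max_iH_i+1$. Divided by $\sqrt n$, the first is tight by (1), and the second is bounded by Proposition 6. $\blacksquare$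

**A uniform approximation when $\lambda=0$.** Let $\lambda=0$ and $\eta>0$. The term $C\lambda/A^2$ vanishes for every $A$, so we may choose $A$ small, then $t$ large, then $\varepsilon$ small, so that $2(4A+4t^{-1/2}+\varepsilon t)<\sigma\eta/2$ and $r(t,A)$ is as small as desired. Proposition 6 and (10) give, for every $\eta>0$,
$$\lim_{m\to\infty}\limsup_{n\to\infty}P\big(d_H(\mathrm X_n,R_{n,m})>\eta\big)=0.\tag{11}$$
This is what the plan of Section 4 asked for.

## 11. GHP convergence when $\lambda=0$: proof of (b)

**Step 1: tightness in $\mathbb K$.** The purpose is to reduce (b) to identifying subsequential limits. For each $m$ the maximal depth $H^{(m)}$ of the first $m$ sampled leaves in $\mathrm X_n$ is tight by (1). $R_{n,m}$ is a union of $m$ paths from the root of length $\le H^{(m)}$ and mesh tending to $0$, so for $n$ large it is covered by $m(H^{(m)}/\eta+2)$ balls of radius $\eta$. With (11), the diameters of $\mathrm X_n$ and, for each $\eta$, the $\eta$-covering numbers are tight.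

A set of compact pointed spaces with probability measures and with uniformly bounded diameters and covering numbers is relatively compact in $\mathbb K$. Indeed, by Gromov's theorem a sequence in it has a subsequence converging in the pointed Gromov–Hausdorff sense. This subsequence and its limit can be embedded in a common compact space, with Hausdorff convergence and convergence of the distinguished points. There the probability measures have a weakly convergent subsequence, and the limit measure is carried by the limit space, because it gives mass $1$ to each closed neighborhood of it. So $(\mathrm X_n)$ is tight in $\mathbb K$. Also $\frac\sigma{\sqrt n}\mathfrak t_n\Rightarrow\mathbf T$ in $\mathbb K$, so the pairs are tight in $\mathbb K\times\mathbb K$.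

Let $(\mathbf T',Y)$ be a subsequential limit in law, with $Y=(Y,d_Y,\mu_Y,y)$. Convergence in $\mathbb K$ implies convergence in $\mathbb M$, so by (1) the pairs $(\mathbf T',Y)$ and $(\mathbf T,\operatorname{cut}(\mathbf T))$ have the same law in $\mathbb M\times\mathbb M$. Also $\mathbf T'\overset d=\mathbf T$ in $\mathbb K$, so $\mathbf T'$ has full support a.s. (Fact 3). The law in $\mathbb M$ does not see massless hairs; to exclude them, Steps 2 and 3 show that $Y$ has full support.

**Step 2: every point of $Y$ lies on a geodesic towards the support.** Here (11) is passed to the limit. For a space with root $\rho$ and points $x_1,\dots,x_m$ set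
$$g_m=\sup_x\min_{i\le m}\tfrac12\big(d(x,\rho)+d(x,x_i)-d(\rho,x_i)\big).$$
In a graph tree the expression inside the minimum is the distance from $x$ to the path from $\rho$ to $x_i$. So $g_m(\mathrm X_n;\chi_1,\dots,\chi_m)=d_H(\mathrm X_n,R_{n,m})$.

For fixed $m$, the law of $g_m(X;\cdot)$ under i.i.d. samples of the measure of $X$ depends continuously on $X\in\mathbb K$. Indeed, let $X_n\to X$, embedded with Hausdorff and Prokhorov distances $\le\epsilon_n\to0$ and roots within $\epsilon_n$. By Strassen's theorem the samples can be coupled so that each pair is within $2\epsilon_n$ with probability at least $1-2\epsilon_n$ (the factor $2$ is only there to avoid discussing the boundary case). When the first $m$ pairs are within $2\epsilon_n$, moving $x$, the root and the samples changes each of the three distances by at most $4\epsilon_n$, so the two values of $g_m$ differ by at most $6\epsilon_n$.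

By Skorokhod's theorem assume $\mathrm X_n\to Y$ a.s. in $\mathbb K$ along the subsequence, and let $\zeta_1,\zeta_2,\dots$ be i.i.d. samples of $\mu_Y$ given $Y$. The portmanteau theorem for the open set $(\eta,\infty)$, given the spaces, and Fatou's lemma yield
$$P\big(g_m(Y;\zeta_1,\dots,\zeta_m)>\eta\big)\le\liminf_nP\big(d_H(\mathrm X_n,R_{n,m})>\eta\big),$$
with the liminf along the subsequence. By (11), $g_m(Y;\zeta)\to0$ in probability as $m\to\infty$, hence a.s., since $g_m$ is nonincreasing in $m$. So a.s., for every $x\in Y$ there are indices $i_m$ with $\frac12\big(d_Y(x,y)+d_Y(x,\zeta_{i_m})-d_Y(y,\zeta_{i_m})\big)\to0$. By compactness $(\zeta_{i_m})$ has a limit point $z$; it is in $\operatorname{supp}\mu_Y$ and satisfies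
$$d_Y(y,z)=d_Y(y,x)+d_Y(x,z).\tag{12}$$

**Step 3: $Y$ has full support a.s.** We use properties of the sampled distance matrix that are inherited from $\mathbf T$. Put $\zeta_0:=y$. The matrix of distances between $\zeta_0,\zeta_1,\zeta_2,\dots$ has the same law as for $\operatorname{cut}(\mathbf T)$ with samples of its measure, hence as for $\mathbf T$. Write $d(i,j)$ for its entries. As $\mathbf T$ is geodesic and has full support, so that its samples are dense, the following hold a.s. for $\mathbf T$:

* $\inf_{k\ge1}d(0,k)=0$;
* for all $i\ge1$ and all rational $q\in(0,1)$, $\inf_{k\ge1}\max\big(|d(0,k)-q\,d(0,i)|,\ |d(k,i)-(1-q)d(0,i)|\big)=0$.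

Both are measurable properties of the matrix, so they hold a.s. for $Y$. The first gives $y\in\operatorname{supp}\mu_Y$. Now let $x\in Y$, and let $z$ be as in (12). If $z=y$, then $x=y\in\operatorname{supp}\mu_Y$. Otherwise put $q=d_Y(y,x)/d_Y(y,z)\in[0,1]$. The $\zeta_i$ are a.s. dense in $\operatorname{supp}\mu_Y$, so take $\zeta_{i_l}\to z$ and rationals $q_l\in(0,1)$ with $q_l\to q$. By the second property there are $k_l$ with
$$d_Y(y,\zeta_{k_l})-q_ld_Y(y,\zeta_{i_l})\to0,\qquad d_Y(\zeta_{k_l},\zeta_{i_l})-(1-q_l)d_Y(y,\zeta_{i_l})\to0.$$
A limit point $x'\in\operatorname{supp}\mu_Y$ of $(\zeta_{k_l})$ satisfies $d_Y(y,x')=q\,d_Y(y,z)=d_Y(y,x)$ and $d_Y(x',z)=(1-q)d_Y(y,z)=d_Y(x,z)$. Trees satisfy the four-point condition (of the three sums of distances of opposite pairs among four points, each is at most the maximum of the other two), and it passes to limits in $\mathbb K$. So in $Y$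
$$d_Y(x,x')+d_Y(y,z)\le\max\big(d_Y(x,y)+d_Y(x',z),\ d_Y(x,z)+d_Y(x',y)\big)=d_Y(y,z),$$
where the last equality is (12). Hence $x=x'\in\operatorname{supp}\mu_Y$, and $Y=\operatorname{supp}\mu_Y$.

**Step 4: identification of the limit.** Finally we show that, for spaces of full support, the law in $\mathbb M\times\mathbb M$ determines the law in $\mathbb K\times\mathbb K$. For a compact pointed measured space $X$ of full support, let $F_m(X)$ be the finite pointed space formed by the distinguished point and $m$ i.i.d. samples, with their empirical measure. Then $F_m(X)\to X$ a.s. in $\mathbb K$ as $m\to\infty$: the samples are dense, and the empirical measures converge weakly. So for $\varphi$ bounded and continuous on $\mathbb K\times\mathbb K$,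
$$E\varphi(\mathbf T',Y)=\lim_mE\varphi\big(F_m(\mathbf T'),F_m(Y)\big),$$
with samples conditionally independent given the pair. The right side depends only on the joint law of the two sampled distance matrices, that is, only on the law of the pair in $\mathbb M\times\mathbb M$. The same formula holds for $(\mathbf T,\operatorname{cut}(\mathbf T))$, whose components have full support by Section 2 and Lemma 2. By Step 1 the two laws in $\mathbb M\times\mathbb M$ agree, so $(\mathbf T',Y)\overset d=(\mathbf T,\operatorname{cut}(\mathbf T))$ in $\mathbb K\times\mathbb K$. All subsequential limits coincide, and with tightness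
$$\Big(\frac\sigma{\sqrt n}\mathfrak t_n,\ \frac1{\sigma\sqrt n}\operatorname{cut}(\mathfrak t_n)\Big)\Longrightarrow\big(\mathbf T,\operatorname{cut}(\mathbf T)\big)\qquad\text{in }\mathbb K\times\mathbb K.\qquad\blacksquare$$
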